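# Modules over a skein algebra with equal central characters: the once‑punctured torus

## 1. Restricting modules from a quantum torus, and the fibers through a simple module

Let $\omega\in\mathbb C$ be a root of unity of odd order $N>1$ and $(\mathbf\Sigma,\Delta)$ a triangulated punctured surface. Two algebras are attached to these data.

**The skein algebra.** $\mathcal S=\overline{\mathcal S}_\omega(\mathbf\Sigma)$ is the reduced stated skein algebra. The surface that will matter has no boundary, and then $\mathcal S$ is the Kauffman bracket skein algebra with $A=\omega^{-2}$: it is spanned by framed links in $\mathbf\Sigma\times[0,1]$ up to isotopy, each crossing is replaced by $A$ times one smoothing plus $A^{-1}$ times the other, a trivial loop is replaced by $-A^2-A^{-2}$, and the product stacks one link over another. If there is boundary, one also allows arcs ending on the boundary with signs $\pm$. We use that case only in Proposition 1, and there only through the facts about the quantum trace listed below.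

**The balanced Chekhov–Fock algebra.** To a triangle $T$ with sides $1,2,3$ in cyclic order attach invertible generators with $Z_{i,T}Z_{i+1,T}=\omega^2Z_{i+1,T}Z_{i,T}$ (indices mod 3). For an edge $e$ of $\Delta$ let $Z_e$ be the product of the generators of the sides glued to $e$, taken in the tensor product over the triangles. Up to a power of $\omega$, a monomial in the $Z_e$ is determined by its exponent vector $k$. The *Weyl ordering* $Z^k$ is the normalization for which $Z^kZ^l=\omega^{\sigma(k,l)}Z^{k+l}$ with $\sigma$ an integral skew‑symmetric form. For example $[Z_{1,T}Z_{2,T}]=\omega^{-1}Z_{1,T}Z_{2,T}=\omega Z_{2,T}Z_{1,T}$. The algebra $\mathcal Z_\omega=\mathcal Z_\omega(\mathbf\Sigma,\Delta)$ is spanned by the *balanced* $Z^k$: in each triangle the exponents of the three sides have even sum. So $Z_{1,T}Z_{2,T}$ is balanced for a single triangle, and $Z_{1,T}$ is not.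

**The quantum trace.** $\operatorname{Tr}=\operatorname{Tr}^\Delta_\omega:\mathcal S\to\mathcal Z_\omega$ is an algebra morphism. It is injective (Bonahon–Wong for surfaces without boundary; Costantino–Lê, *Stated skein algebras of surfaces*, JEMS 2022, for reduced stated skein algebras), and it maps the center $Z(\mathcal S)$ into $Z(\mathcal Z_\omega)$.

Put $X=\operatorname{Specm}Z(\mathcal S)$ and $Y=\operatorname{Specm}Z(\mathcal Z_\omega)$. Points are characters, and $\pi:Y\to X$ is $\pi(\chi)=\chi\circ\operatorname{Tr}$. For $\chi\in Y$ let $V(\chi)$ be a simple $\mathcal Z_\omega$‑module with central character $\chi$, regarded as an $\mathcal S$‑module through $\operatorname{Tr}$. Since $\operatorname{Tr}(z)$ is central for $z\in Z(\mathcal S)$,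
$$z\ \text{ acts on } V(\chi)\text{ by the scalar }\pi(\chi)(z).\tag{1}$$
So if $V(\chi_1)\cong V(\chi_2)$ over $\mathcal S$, then $\pi(\chi_1)=\pi(\chi_2)$. The converse is a conjecture in Julien Korinman, "Quantum holonomic link invariants derived from stated skein algebras", arXiv:1907.01732 (2019): *if $\pi(\chi_1)=\pi(\chi_2)$, are $V(\chi_1)$ and $V(\chi_2)$ isomorphic as $\mathcal S$‑modules?* In plain words: do the scalars by which the center of the skein algebra acts determine the restricted module? We shall see that the answer is no, for every odd $N>1$. But first comes a case where it is yes.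

**Example (the basic module).** Let $p$ be a root of unity of order $n$ and $\mathbb T_p=\mathbb C\langle U^{\pm1},V^{\pm1}\rangle/(UV=pVU)$. For $a,b\in\mathbb C^*$ choose $\theta^n=a$, $\nu_0^n=b$ and let $\mathbb T_p$ act on the space with basis $f_i$, $i\in\mathbb Z/n$, by
$$Uf_i=\theta f_{i+1},\qquad Vf_i=\nu_if_i,\qquad \nu_i=\nu_0p^{-i}.\tag{2}$$
Indeed $UVf_i=\nu_i\theta f_{i+1}=p\,\nu_{i+1}\theta f_{i+1}=pVUf_i$. A nonzero submodule is $V$‑stable, hence spanned by some of the $f_i$ (the $\nu_i$ are distinct), and $U$ then produces all of them; so the module is simple. By Burnside's theorem $\mathbb T_p\to M_n(\mathbb C)$ is onto. The quotient $\mathbb T_p/(U^n-a,V^n-b)$ is spanned by the $n^2$ elements $U^iV^j$, $0\le i,j<n$, so it is isomorphic to $M_n(\mathbb C)$. The same works over any algebraically closed field containing $\mathbb C$. (In these notes $V$ alone is an operator and $V(\chi)$ is a module.)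

**Proposition 1.** *Let $(\mathbf\Sigma,\Delta)$ be any triangulated punctured surface. If $V(\chi_1)$ is simple as an $\mathcal S$‑module and $\pi(\chi_1)=\pi(\chi_2)$, then $V(\chi_1)\cong V(\chi_2)$ as $\mathcal S$‑modules.*

The plan is to place $\mathcal S$ inside a matrix algebra, produce many elements of $Z(\mathcal S)$ by a formula valid for all matrices, and use them to show that whatever kills $V(\chi_1)$ kills $V(\chi_2)$.

**Step 1: put $\mathcal S$ inside $M_n$ of a field.** Bring the skew form on the lattice of balanced exponents to normal form: a basis of the lattice consisting of pairs, with distinct pairs orthogonal, and of vectors in the kernel. The corresponding monomials give $\mathcal Z_\omega\cong\mathbb T_{\omega_1}\otimes\cdots\otimes\mathbb T_{\omega_r}\otimes(\text{Laurent polynomials})$ with roots of unity $\omega_i$ of order $n_i$. The center is spanned by the central monomials, so it is the Laurent polynomial ring $Z$ in the $n_i$‑th powers of the generators of the $i$‑th factor and in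 the last variables, and $\mathcal Z_\omega$ is free over $Z$. Let $n=\prod n_i$. By the Example, $\mathcal Z_\omega/(\ker\chi)\cong\bigotimes M_{n_i}(\mathbb C)=M_n(\mathbb C)$ for each $\chi$, so every $V(\chi)$ has dimension $n$. Let $\mathbb E$ be an algebraic closure of the fraction field of $Z$. By the Example over $\mathbb E$, $\mathcal Z_\omega\otimes_Z\mathbb E\cong M_n(\mathbb E)$, and $\mathcal Z_\omega$ embeds in it because it is free over $Z$. As $\operatorname{Tr}$ is injective, $\mathcal S\subset\mathcal Z_\omega\subset M_n(\mathbb E)$.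

**Step 2: a polynomial with scalar values on matrices (Razmyslov).** For $n=2$ one such polynomial is $[x,y]^2$: the commutator has trace $0$, so its square is scalar by Cayley–Hamilton. We need one that is also alternating in $n^2$ variables. Let
$$C(x;y)=\sum_{\sigma\in S_{n^2}}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}y_1x_{\sigma(2)}y_2\cdots y_{n^2-1}x_{\sigma(n^2)} .$$
It is multilinear and alternating in $x_1,\dots,x_{n^2}$. It is not identically zero on $M_n$. To see this for $n>1$, let $x_l=e_{i_lj_l}$ run over all matrix units and put $y_l=e_{j_li_{l+1}}$. The term of $\sigma$ is nonzero only if $j_{\sigma(1)}=j_1$, then $(i_{\sigma(l)},j_{\sigma(l)})=(i_l,j_l)$ for $1<l<n^2$, and $i_{\sigma(n^2)}=i_{n^2}$. The middle conditions give $\sigma(l)=l$ for $1<l<n^2$. If $\sigma$ exchanged $1$ and $n^2$, then $j_{n^2}=j_1$ and $i_1=i_{n^2}$, so two matrix units would coincide. Thus only $\sigma=1$ contributes. For $n=1$, $C=x_1$.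

Let $T:M_n\to M_n$ be linear. An alternating form in $n^2$ vectors of an $n^2$‑dimensional space satisfies
$$\sum_iC(x_1,\dots,Tx_i,\dots,x_{n^2};y)=\operatorname{tr}(T)\,C(x;y).\tag{3}$$
For $T(x)=wxv$ we have $\operatorname{tr}T=\operatorname{tr}(w)\operatorname{tr}(v)$. In the left side of (3) each term contains $v$ exactly once, so this side equals $\sum_ja_jvb_j$, with $a_j,b_j$ monomials up to sign (possibly empty) in the other variables. Multiply by a new variable $t$ and take traces:
$$\operatorname{tr}\Bigl(v\sum_jb_jta_j\Bigr)=\operatorname{tr}(v)\,\operatorname{tr}(w)\,\operatorname{tr}\bigl(C(x;y)t\bigr)\quad\text{for all }v .$$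
The trace form is nondegenerate, so the polynomial $F:=\sum_jb_jta_j$ has on $M_n$ the value
$$F(x;w,t,y)=\operatorname{tr}(w)\operatorname{tr}\bigl(C(x;y)t\bigr)\cdot1,\tag{4}$$
over $\mathbb C$ and over $\mathbb E$. For $n=1$ this is just $F=twx_1$. By (4) the values of $F$ are scalar, multilinear and alternating in $x_1,\dots,x_{n^2}$, and not identically zero (take $w=1$ and $t$ with $\operatorname{tr}(Ct)\ne0$). From now on $y$ abbreviates $(w,t,y)$.

**Step 3: a Cramer identity.** The expression $\sum_{i=0}^{n^2}(-1)^iF(x_0,\dots,\widehat{x_i},\dots,x_{n^2};y)\,x_i$ is multilinear. It is also alternating: if $x_p=x_r$ with $p<r$, only the terms $i=p,r$ survive, and their $F$‑factors differ by the sign $(-1)^{r-p-1}$, so they cancel. As it is alternating in $n^2+1$ vectors of an $n^2$‑dimensional space, it vanishes on $M_n(\mathbb E)$: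
$$F(x_1,\dots,x_{n^2};y)\,x_0=\sum_{i\ge1}(-1)^{i-1}F(x_0,\dots,\widehat{x_i},\dots,x_{n^2};y)\,x_i.\tag{5}$$

**Step 4: compare annihilators.** If all arguments lie in $\mathcal S$, the value of $F$ lies in $\mathcal S\cap\mathbb E\cdot1\subset Z(\mathcal S)$. Since $V(\chi_1)$ is simple, $\mathcal S\to\operatorname{End}V(\chi_1)\cong M_n(\mathbb C)$ is onto by Burnside. So we can choose arguments in $\mathcal S$ for which $z=F(x_1,\dots,x_{n^2};y)$ acts on $V(\chi_1)$ by a nonzero scalar; by (1) it acts on $V(\chi_2)$ by the same scalar. Let $s\in\mathcal S$ annihilate $V(\chi_1)$ and put $x_0=s$ in (5). Each $F(s,\dots,\widehat{x_i},\dots;y)$ is central and acts as $0$ on $V(\chi_1)$, hence as $0$ on $V(\chi_2)$ by (1). So $zs$ acts as $0$ on $V(\chi_2)$, and therefore $s$ does. Thus $V(\chi_2)$ is an $n$‑dimensional module over $\mathcal S/\operatorname{Ann}V(\chi_1)\cong M_n(\mathbb C)$, and such a module is unique up to isomorphism. $\square$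

What changes if $V(\chi_1)$ is not simple over $\mathcal S$? By Burnside the image of $\mathcal S$ in $\operatorname{End}V(\chi_1)$ then has dimension less than $n^2$. So any $n^2$ elements of the image are linearly dependent, and every value of the alternating $F$ on $\mathcal S$ acts as $0$ on $V(\chi_1)$. Identity (5) becomes $0=0$, and the proof says nothing. Hence a counterexample needs points $\chi$ where $V(\chi)$ becomes reducible over $\mathcal S$. We now look for such points on a surface where everything can be written down.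

## 2. The once‑punctured torus in coordinates

**The triangulation.** Let $\mathbf\Sigma=\Sigma_{1,1}$. There is one vertex; from $1-E+F_2=0$ and $3F_2=2E$ (with $E$ edges and $F_2$ triangles) we get $E=3$, $F_2=2$. Two sides of one triangle cannot be glued together: in an oriented surface such a gluing fixes their common vertex, which becomes a vertex of valence 1 different from the others, but there is only one vertex. So both triangles have sides $e_1,e_2,e_3$. If their counterclockwise cyclic orders were opposite, the surface would be the double of a triangle, a sphere with three punctures. So the orders agree. Up to orientation‑preserving homeomorphism the model is the square $[0,1]^2$ with opposite sides identified, $e_1$ horizontal, $e_2$ vertical, $e_3$ the diagonal from $(0,0)$ to $(1,1)$. In both triangles the counterclockwise order is $e_1,e_2,e_3$.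

**The curves.** Let $X_i\in\mathcal S$ be the simple closed curve parallel to $e_i$. So $X_1,X_2,X_3$ have slopes $(1,0),(0,1),(1,1)$; $X_3$ crosses $e_1$ and $e_2$ once each and misses $e_3$, and cyclically for the others.

**Lemma 2** (Bullock–Przytycki). *$X_1,X_2,X_3$ generate $\mathcal S$.*

*Proof.* Smoothing crossings, $\mathcal S$ is spanned by multicurves without trivial components. On $\Sigma_{1,1}$ these are the products $x_u^mP^l$, with $x_u$ the curve of primitive slope $\pm u$ and $P$ the peripheral curve. If $\det(u,v)=\pm1$, the two curves meet once, and smoothing gives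
$$x_ux_v=A^{\pm1}x_{u+v}+A^{\mp1}x_{u-v}.\tag{6}$$
So $x_{u-v}$ lies in the algebra generated by $x_u,x_v,x_{u+v}$, and vice versa. Passing from $\{u,v,u+v\}$ to $\{u,v,u-v\}$ is a flip between neighboring triangles of the Farey tessellation, and any two triangles are connected by flips. So all $x_u$ lie in the algebra generated by the $X_i$.

For $P$, take the curves of slopes $(1,1)$ and $(1,-1)$. They meet in two points, and the complement of their union in the closed torus consists of two quadrilaterals (realize them as $y=x$ and $y=-x$, meeting at $(0,0)$ and $(\frac12,\frac12)$), one of which contains the puncture. At $(0,0)$ the left and right quadrants belong to one quadrilateral and the upper and lower ones to the other; at $(\frac12,\frac12)$ it is the other way round. In $x_{(1,1)}x_{(1,-1)}$ both crossings look alike. If the two smoothings are of the same type, all strands run horizontally, or all vertically. The result is two curves of slope $(1,0)$, or two of slope $(0,1)$; each time they bound an annulus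 without puncture, so this is $x_{(1,0)}^2$ or $x_{(0,1)}^2$. If the smoothings are of different types, with coefficient $AA^{-1}=1$, all four corners of one quadrilateral are cut off, and the result is the boundary of that quadrilateral. The two mixed states give $P$ and a trivial loop $-A^2-A^{-2}$. So $P$ is in the algebra generated by the $x_u$. $\square$

**The quantum torus.** Put $q=\omega^4$ and $q^{1/2}:=\omega^2$. Then $q$ is a primitive $N$‑th root of unity, $(q^{1/2})^N=1$ and $q\ne-1$. Each of the two triangles contributes $\omega^2$, so $Z_iZ_{i+1}=qZ_{i+1}Z_i$ (indices mod 3), and $Z^kZ^l=q^{\langle k,l\rangle/2}Z^{k+l}$ with $\langle\ ,\ \rangle$ skew and $\langle\mathbf e_i,\mathbf e_{i+1}\rangle=1$ on the standard basis of $\mathbb Z^3$. $\mathcal Z_\omega$ is spanned by the $Z^k$ with $k_1+k_2+k_3$ even.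

**The quantum trace** (Bonahon–Wong, *Geom. Topol.* 15 (2011)). In a triangle, take an arc of constant height joining two distinct sides that follow each other in the cyclic order, with states $\sigma,\sigma'\in\{\pm\}$ on the first and the second. Its trace is $0$ if $(\sigma,\sigma')=(-,+)$ and $[Z^{\sigma}Z'^{\sigma'}]$ otherwise. For a curve crossing each edge at most once, the trace is the sum over states on the crossed edges of the tensor products of the traces in the triangles. The curve $X_3$ has one arc in each triangle, joining $e_1$ to $e_2$, and $e_2$ follows $e_1$ in both. So $(-,+)$ is forbidden in both triangles. Tensor products of Weyl monomials are Weyl monomials, and, dropping $\operatorname{Tr}$ from the notation,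
$$X_3=[Z_1Z_2]+[Z_1Z_2^{-1}]+[Z_1^{-1}Z_2^{-1}],\tag{7}$$
and cyclically for $X_1$ (indices $2,3$) and $X_2$ (indices $3,1$).

Let us check (7) against (6). In $X_3X_1$ there are nine products $Z^kZ^l$. The pairing $\langle k,l\rangle$ is $1$ for those with sum $(1,2,1),(1,2,-1),(1,-2,-1),(-1,-2,-1)$; it is $-1$ for those with sum $(1,0,1),(-1,0,1),(-1,0,-1)$ and for $(1,1,0)+(0,-1,-1)=(1,0,-1)$; and it is $3$ for $(1,-1,0)+(0,1,-1)=(1,0,-1)$. In $q^{-1/2}X_3X_1-q^{1/2}X_1X_3$ these pairings get the coefficients $0$, $q^{-1}-q$ and $q-q^{-1}$, the two contributions to $(1,0,-1)$ cancel, and what remains is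
$$q^{-1/2}X_3X_1-q^{1/2}X_1X_3=(q^{-1}-q)X_2,\tag{8}$$
and cyclically, for instance $q^{-1/2}X_1X_2-q^{1/2}X_2X_1=(q^{-1}-q)X_3$. This is what (6) gives with $A=q^{-1/2}$: if $X_3X_1=AX_2+A^{-1}x'$, then $X_1X_3=A^{-1}X_2+Ax'$.

*Conventions.* Other conventions replace $q$ by $q^{-1}$, and/or forbid $(+,-)$ instead of $(-,+)$. The latter amounts to composing with the automorphism $Z^k\mapsto Z^{-k}$ of $\mathcal Z_\omega$, and pulling back by it only permutes the $V(\chi)$. All that follows holds for any primitive $N$‑th root of unity $q$ with $q^{1/2}\in\mu_N$ (where $\mu_N$ is the group of $N$‑th roots of unity), so the results do not depend on these choices.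

**Coordinates.** Let $\mathbf u=(1,1,0)$, $\mathbf v=(0,1,1)$, $\mathbf h=(2,2,2)$ and $U=Z^{\mathbf u}$, $V=Z^{\mathbf v}$, $H=Z^{\mathbf h}$. The vectors $\mathbf u,\mathbf v,(1,0,1)$ have determinant $2$, so they form a basis of the even lattice; their sum is $\mathbf h$, which lies in the kernel of $\langle\ ,\ \rangle$; and $\langle\mathbf u,\mathbf v\rangle=1+1-1=1$. So
$$\mathcal Z_\omega=\mathbb C[H^{\pm1}]\otimes\mathbb T_q,\qquad UV=qVU,\qquad Z^{i\mathbf u+j\mathbf v}=q^{-ij/2}U^iV^j.$$
With $(0,1,-1)=2\mathbf u+\mathbf v-\mathbf h$, $(1,0,1)=\mathbf h-\mathbf u-\mathbf v$, $(-1,0,1)=\mathbf v-\mathbf u$, $(1,-1,0)=\mathbf h-\mathbf u-2\mathbf v$, formula (7) and its rotations become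
$$\begin{aligned}X_1&=V+V^{-1}+q^{-1}H^{-1}U^2V,\\X_2&=q^{-1/2}HU^{-1}V^{-1}+q^{-1/2}H^{-1}UV+q^{1/2}U^{-1}V,\\X_3&=U+U^{-1}+q^{-1}HU^{-1}V^{-2}.\end{aligned}\tag{9}$$
The center of $\mathcal Z_\omega$ is $\mathbb C[U^{\pm N},V^{\pm N},H^{\pm1}]$. So $Y=(\mathbb C^*)^3\ni\chi=(a,b,h)$, the values of $U^N,V^N,H$, and $V(\chi)=V(a,b,h)$ is the module (2) with $n=N$, $p=q$ and $H=h$.

## 3. Looking for a common null vector: the slice $h=q$

The smallest possible submodule is a line. We look for $\xi\ne0$ in some $V(a,b,h)$ with $X_1\xi=X_2\xi=X_3\xi=0$. From $UV=qVU$ we get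
$$VU^{-1}=qU^{-1}V,\qquad V^{-1}U=qUV^{-1},\qquad U^2V=q^2VU^2,$$
and (9) gives
$$UX_3=1+U^2+\tfrac hqV^{-2},\qquad V^{-1}X_1=1+\tfrac qhU^2+V^{-2}.\tag{10}$$
With $\eta=q/h$ the difference of the two is $(1-\eta)(U^2+\eta^{-1}V^{-2})$. If $\eta\ne1$ and $X_1\xi=X_3\xi=0$, then $(U^2+\eta^{-1}V^{-2})\xi=0$, and the first equation of (10) gives $\xi=0$. So **a common null vector forces $h=q$**. On this slice put $K=U^2+V^{-2}$. By (10), and by $U^{-1}VU^2=q^{-2}UV$ for the middle equation,
$$X_3=U^{-1}(1+K),\qquad X_1=V(1+K),\qquad X_2=q^{1/2}U^{-1}V(1+K),\tag{11}$$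
so one operator $1+K$ controls all three. Since $VU^{-1}=qU^{-1}V$, we also read off
$$VX_3=q^{1/2}X_2,\qquad UX_2=q^{1/2}X_1.\tag{12}$$

**Lemma 3.** *On $V(a,b,q)$ one has $\det(t-K)=t^N-(a^2+b^{-2})$. If $a^2+b^{-2}=-1$, then $\ker(1+K)$ is a line and $\operatorname{im}(1+K)$ is a hyperplane.*

*Proof.* In the basis (2), $Kf_i=\nu_i^{-2}f_i+\theta^2f_{i+2}$. Take first $N=3$: then
$$\det(t-K)=\prod_{i}(t-\nu_i^{-2})+(-\theta^2)^3=(t^3-b^{-2})-a^2.$$
In general, a permutation contributing to the determinant sends each $i$ to $i$ or $i+2$. If it moves $i$ to $i+2$, it cannot fix $i+2$, so it moves $i+2$ as well; as $N$ is odd, $i\mapsto i+2$ is a single cycle, so only the identity and this $N$‑cycle contribute. The cycle has sign $+1$ because $N$ is odd, and contributes $(-\theta^2)^N=-a^2$. The $\nu_i^{-2}$ are the $N$ roots of $t^N=b^{-2}$. If $a^2+b^{-2}=-1$, the polynomial is $t^N+1$, with $N$ distinct roots, one of which is $-1$. $\square$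

For $N=3$ the null vector is explicit: $(1+K)\xi=0$ reads $(1+\nu_i^{-2})\xi_i=-\theta^2\xi_{i+1}$ (as $i-2=i+1$), so $\xi_0=1$, $\xi_1=-\theta^{-2}(1+\nu_0^{-2})$, $\xi_2=\theta^{-4}(1+\nu_0^{-2})(1+\nu_1^{-2})$, and the cycle closes because $\prod(1+\nu_i^{-2})=1+b^{-2}=-a^2$.

*Off the curve.* If $a^2+b^{-2}\ne-1$, then $1+K$ is invertible, so $X_2$ and $X_3$ are. By (12), $V=q^{1/2}X_2X_3^{-1}$ and $U=q^{1/2}X_1X_2^{-1}$, and inverses of matrices are polynomials in them. So $U$ and $V$ lie in the image of $\mathcal S$, $V(a,b,q)$ is simple over $\mathcal S$, and Proposition 1 applies. On the curve $X_2$ and $X_3$ are singular, and this argument breaks down.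

## 4. A curve in one fiber with pairwise non‑isomorphic modules

**Theorem 4.** *Let $N>1$ be odd and $\mathcal C=\{(a,b)\in(\mathbb C^*)^2:\ a^2+b^{-2}=-1\}$, an infinite curve. Then $\pi(a,b,q)$ is the same point of $X$ for all $(a,b)\in\mathcal C$, but the $\mathcal S$‑modules $V(a,b,q)$, $(a,b)\in\mathcal C$, are pairwise non‑isomorphic. So the conjecture is false for every odd $N>1$; it fails for the once‑punctured torus with any triangulation.*

How can one tell these modules apart? A natural try is to compare traces of skein elements, or spectra of the $X_i$. These depend only on the composition factors, and Section 8 will show that on $\mathcal C$ the composition factors do not depend on the point. So traces see nothing. The idea that works is to push the computation off the curve one step further. There, $V=q^{1/2}X_2X_3^{-1}$ recovered $V$ from the $\mathcal S$‑action. On the curve $X_3$ still has rank $N-1$, so the $\mathcal S$‑action determines $V$ up to an operator of rank at most one, and likewise $U$.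 The relation $UV=qVU$ will remove the ambiguity.

*Proof.* The curve is infinite: each $b$ with $b^2\neq0,-1$ gives an $a\ne0$. Let $M=V(a,b,q)$ with $(a,b)\in\mathcal C$, let $\ker(1+K)=\mathbb C\xi$ and $W=\operatorname{im}(1+K)$ as in Lemma 3, and let $\ell\in M^*$ have kernel $W$, so $\ell(1+K)=0$. Operators act on $M^*$ from the right by composition.

**Step 1: $\pi$ is constant on the curve.** By (11), $X_1\xi=X_2\xi=X_3\xi=0$. By Lemma 2, $\mathbb C\xi$ is an $\mathcal S$‑submodule on which $\mathcal S$ acts by the character $\epsilon_0$ with $\epsilon_0(X_i)=0$. By (1), $\pi(a,b,q)=\epsilon_0|_{Z(\mathcal S)}$, which does not depend on $(a,b)\in\mathcal C$.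

**Step 2: three independent functionals.** This is what will separate the terms of the commutation relation. Let $\alpha=\ell U$. *Claim: $\alpha,\ \alpha U,\ \alpha V^{-1}$ are linearly independent.* Multiplying $\ell(1+U^2+V^{-2})=0$ on the right by $U$ and using $V^{-2}U=q^2UV^{-2}$ we get
$$\alpha(1+U^2+q^2V^{-2})=0.\tag{13}$$
Write $\alpha=\sum\alpha_\nu$ with $\alpha_\nu V=\nu\alpha_\nu$, where $\nu$ runs over the $N$ distinct eigenvalues of $V$, one orbit under multiplication by $q$. Let $\operatorname{supp}\alpha=\{\nu:\alpha_\nu\ne0\}$, which is nonempty. Since $\alpha_\nu UV=q\alpha_\nu VU=q\nu\,\alpha_\nu U$, we have $\operatorname{supp}(\alpha U)=q\operatorname{supp}\alpha$. Suppose there is a nontrivial linear relation.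

If $\alpha U$ does not occur in it, then, since $\alpha\ne0$ and $\alpha V^{-1}\ne0$, $\alpha$ is an eigenvector of $V$ with some eigenvalue $\nu$. Then $\alpha U^2\ne0$ has eigenvalue $q^2\nu\ne\nu$, while by (13) $\alpha U^2=-\alpha(1+q^2V^{-2})$ is a multiple of $\alpha$. This is a contradiction.

Otherwise $\alpha U=x\alpha+z\alpha V^{-1}$ with $x,z\in\mathbb C$. Then $q\operatorname{supp}\alpha\subset\operatorname{supp}\alpha$, so $\operatorname{supp}\alpha$ consists of all $N$ eigenvalues. Moreover
$$\alpha U^2=x\alpha U+z\alpha V^{-1}U=x\alpha U+qz\,\alpha UV^{-1}=x^2\alpha+xz(1+q)\alpha V^{-1}+qz^2\alpha V^{-2}.$$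
So (13) reads $\alpha\,p(V^{-1})=0$ with $p(t)=(1+x^2)+xz(1+q)t+(qz^2+q^2)t^2$. Taking components, $p(\nu^{-1})=0$ for all $N\ge3$ eigenvalues $\nu$, so $p=0$. Then $x^2=-1$, so $x\ne0$, and $q\neq-1$ gives $z=0$; but then the last coefficient is $q^2\ne0$. This is a contradiction, and the claim holds.

**Step 3: an isomorphism moves $U$ and $V$ by rank at most one.** Let $(a',b')\in\mathcal C$, let $M'=V(a',b',q)$ have operators $U',V',X_i'$, and let $\varphi:M\to M'$ be an $\mathcal S$‑isomorphism. Put $\tilde U=\varphi^{-1}U'\varphi$, $\tilde V=\varphi^{-1}V'\varphi$. Since $\varphi X_i=X_i'\varphi$, (12) for $M'$ and for $M$ gives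
$$\tilde VX_3=\varphi^{-1}V'X_3'\varphi=q^{1/2}\varphi^{-1}X_2'\varphi=q^{1/2}X_2=VX_3,$$
and in the same way $\tilde UX_2=q^{1/2}X_1=UX_2$. So $\tilde V-V$ vanishes on $X_3M=U^{-1}W=\ker(\ell U)=\ker\alpha$, and $\tilde U-U$ vanishes on $X_2M=U^{-1}VW=\ker\beta$, where $\beta=\ell V^{-1}U=q\,\ell UV^{-1}=q\,\alpha V^{-1}$. Writing $m\otimes\lambda$ for the operator $x\mapsto\lambda(x)m$,
$$\tilde V=V+v_0\otimes\alpha,\qquad\tilde U=U+u_0\otimes\beta\qquad(u_0,v_0\in M).\tag{14}$$

**Step 4: the commutation relation kills the ambiguity.** With $\beta V=q\alpha$,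
$$\tilde U\tilde V=UV+\bigl(Uv_0+qu_0+\beta(v_0)u_0\bigr)\otimes\alpha,$$
$$q\tilde V\tilde U=qVU+q\bigl(Vu_0+\alpha(u_0)v_0\bigr)\otimes\beta+q\,v_0\otimes\alpha U.$$
Since $\tilde U\tilde V=q\tilde V\tilde U$ and $UV=qVU$,
$$\bigl(Uv_0+qu_0+\beta(v_0)u_0\bigr)\otimes\alpha-q\bigl(Vu_0+\alpha(u_0)v_0\bigr)\otimes\beta-q\,v_0\otimes\alpha U=0.\tag{15}$$
By Step 2, $\alpha,\beta,\alpha U$ are independent. So $v_0=0$; then the $\beta$‑term gives $Vu_0=0$, so $u_0=0$. Thus $\tilde U=U$ and $\tilde V=V$, and taking $N$‑th powers, $a=a'$ and $b=b'$. $\square$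

## 5. The exact locus where the conjecture fails on $\Sigma_{1,1}$

For $\chi=(a,b,h)$ put $c=h^N$ and
$$x_1=b+\tfrac1b+\tfrac{a^2b}{c},\qquad x_2=\tfrac{c}{ab}+\tfrac{ab}{c}+\tfrac ba,\qquad x_3=a+\tfrac1a+\tfrac{c}{ab^2}.\tag{16}$$
As $(q^{1/2})^N=1$, $x_i$ is the value at $\chi$ of the central element obtained from $X_i$ by replacing each Weyl monomial $Z^k$ by $Z^{Nk}$. Define

* $\mathcal Q$: $x_1=x_2=x_3=0$, $h^N=1$, $h\ne1$; and $\mathcal Q_h$, the part with $h$ fixed.
* $\mathcal K$: $x_i=2\sigma_i$ with $\sigma_i=\pm1$, $h^N=-1$, $h\ne-1$; and $\mathcal K_{h,\sigma}$, the part with $h,\sigma$ fixed.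

**Theorem 5.** *Let $\mathbf\Sigma=\Sigma_{1,1}$ and let $N>1$ be odd.*
1. *If $\chi\notin\mathcal Q\cup\mathcal K$, then $V(\chi)$ is a simple $\mathcal S$‑module, and $V(\chi')\cong V(\chi)$ whenever $\pi(\chi')=\pi(\chi)$.*
2. *If $\chi\in\mathcal Q\cup\mathcal K$ and $V(\chi')\cong V(\chi)$ as $\mathcal S$‑modules, then $\chi'=\chi$.*
3. *$\pi$ is constant on each of the curves $\mathcal Q_h$ and $\mathcal K_{h,\sigma}$ ($\sigma_1\sigma_2\sigma_3=1$; otherwise $\mathcal K_{h,\sigma}=\emptyset$), which are infinite. For $\chi\in\mathcal Q_{q^k}$, $1\le k\le N-1$, $V(\chi)$ has two composition factors, of dimensions $k$ and $N-k$, depending only on $h$.*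

*Consequently, for $\chi_1\ne\chi_2$ with $\pi(\chi_1)=\pi(\chi_2)$: $V(\chi_1)\cong V(\chi_2)$ if and only if $\chi_1\notin\mathcal Q\cup\mathcal K$. Also $V(\chi)$ is not simple for $\chi\in\mathcal Q\cup\mathcal K$.*

The first consequence is parts 1 and 2 together. For the last one: by part 3 the fiber of $\chi\in\mathcal Q\cup\mathcal K$ contains some $\chi'\ne\chi$, and if $V(\chi)$ were simple, Proposition 1 would give $V(\chi')\cong V(\chi)$, contradicting part 2. No claim is made about which other connected surfaces admit counterexamples.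

**The equations of the two loci.** (a) *All $x_i=0$ if and only if $c=1$ and $a^2b^2+b^2+1=0$.* If all $x_i=0$, then $ax_3=0$ says $a^2+1+cb^{-2}=0$ and $cb^{-1}x_1=0$ says $c+cb^{-2}+a^2=0$. Subtracting, $c=1$, and then $a^2b^2+b^2+1=0$. Conversely, if $c=1$, then $x_1,x_2,x_3$ are $a^2b^2+b^2+1$ divided by $b$, $ab$, $ab^2$. In particular $\mathcal Q$ is given by $h^N=1$, $h\neq1$, $a^2b^2+b^2+1=0$; each $\mathcal Q_h$ is infinite; and $\mathcal Q_q$ is the curve of Theorem 4.

(b) *If $c=-1$ and $x_i=2\sigma_i$, then $\sigma_1\sigma_2\sigma_3=1$ and*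
$$ab=\sigma_3(b-\sigma_1);\tag{17}$$
*conversely, if $c=-1$, $\sigma_1\sigma_2\sigma_3=1$ and (17) holds, then $x_i=2\sigma_i$.* Clearing denominators in the equations for $x_3,x_1,x_2$ gives $(a-\sigma_3)^2=b^{-2}$, $(b-\sigma_1)^2=(ab)^2$, $b^2=(1+\sigma_2ab)^2$. By the first two, $ab=\sigma_3b+\tau$ and $b-\sigma_1=\tau'ab$ with $\tau,\tau'=\pm1$, so $b(1-\tau'\sigma_3)=\sigma_1+\tau'\tau$. If $\tau'=-\sigma_3$, then $2b=\sigma_1-\sigma_3\tau\in\{0,2\sigma_1\}$, so $b=\sigma_1$ and $ab=0$, impossible. Hence $\tau'=\sigma_3$, then $\tau=-\sigma_1\sigma_3$, and this is (17). Now assume (17). Then $(a-\sigma_3)b=-\sigma_1\sigma_3$, so the first two equations hold. If $\sigma_1\sigma_2\sigma_3=1$, then $1+\sigma_2ab=1+\sigma_1(b-\sigma_1)=\sigma_1b$, and the third holds. If $\sigma_1\sigma_2\sigma_3=-1$, then $1+\sigma_2ab=1-\sigma_1(b-\sigma_1)=2-\sigma_1b$, and the third reads $b=\pm(2-\sigma_1b)$, whose only solution is $b=\sigma_1$; but then $ab=0$, impossible. So, for $h^N=-1$, $h\ne-1$ and $\sigma_1\sigma_2\sigma_3=1$,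 the curve $\mathcal K_{h,\sigma}$ is parametrized by $b\in\mathbb C\setminus\{0,\sigma_1\}$, with $a=\sigma_3(b-\sigma_1)/b$; it is infinite and connected.

## 6. Eigenvectors of $X_1$ and shift operators

On $\mathcal C$ one operator controlled everything. In general we diagonalize $X_1$ and look for combinations of $X_2$ and $X_3$ that move one eigenvector to another. If $X_1\psi=(s+s^{-1})\psi$, then (8) and its rotation give
$$X_1X_3\psi=q^{-1}(s+s^{-1})X_3\psi+(q^{1/2}-q^{-3/2})X_2\psi,\quad X_1X_2\psi=q(s+s^{-1})X_2\psi+(q^{-1/2}-q^{3/2})X_3\psi,$$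
and a one‑line computation shows that $(X_2-q^{1/2}sX_3)\psi$ is multiplied by $\frac sq+\frac qs$ under $X_1$. So $s\mapsto s/q$. This suggests
$$L(s)=X_2-q^{1/2}sX_3,\qquad R(s)=L(s^{-1}).$$
What we need beyond this are the exact coefficients, because everything depends on where they vanish.

Let $B=\mathbb C$ or $B=\mathbb C[\epsilon]/(\epsilon^2)$; the second ring, whose units are the elements nonzero modulo $\epsilon$, will be needed once, in Section 8. Let $M=V(a,b,h)$ with the basis (2), $\eta=q/h$, $s\in B^\times$. For $\psi=\sum\psi_if_i\in M\otimes B$, (9) gives $(X_1\psi)_i=(\nu_i+\nu_i^{-1})\psi_i+h^{-1}q^{-1}\theta^2\nu_{i-2}\psi_{i-2}$, and $\nu_{i-2}=q^2\nu_i$. Multiplying by $\nu_i$, the equation $X_1\psi=(s+s^{-1})\psi$ becomes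
$$(\nu_i-s)(\nu_i-s^{-1})\,\psi_i=-h^{-1}q\theta^2\nu_i^2\,\psi_{i-2}\qquad(i\in\mathbb Z/N).\tag{18}$$
Note that $\prod_i(\nu_i-s)=b-s^N$ and $\prod_i\nu_i=b$, because $N$ is odd, and that $i\mapsto i-2$ is a single cycle.

*Over $\mathbb C$.* If some factor on the left vanishes, then some $\psi_{i-2}=0$; by (18) $\psi_j=0$ implies $\psi_{j-2}=0$, so $\psi=0$. If none vanishes, a nonzero solution exists if and only if the product of the ratios around the cycle is $1$, that is,
$$(b-s^N)(b-s^{-N})=-a^2b^2/c,\quad\text{equivalently}\quad s^N+s^{-N}=x_1 .$$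
Conversely this condition makes all factors nonzero. So the spectrum of $X_1$ is $\{s+s^{-1}:s^N+s^{-N}=x_1\}$, each eigenspace is a line, and *the spectrum determines $x_1$*.

*Over $B$.* If $s^N+s^{-N}=x_1$ in $B$, then $\prod_i(\nu_i-s)(\nu_i-s^{-1})=-a^2b^2/c$ is a unit, so all factors are units, and the solutions form a free $B$‑module of rank one generated by a vector $\psi(s)$ with unit coordinates, normalized by $\psi(s)_0=1$. Clearly $\psi(s)=\psi(s^{-1})$.

**Lemma 6.** *If $s^N+s^{-N}=x_1$, then*
$$(L(s)\psi(s))_i=-q^{1/2}\theta\,(s+\eta s^{-1})\,\frac{\nu_i}{\nu_i-q/s}\,\psi(s)_{i-1},\tag{19}$$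
*and $\bigl(\frac{\nu_i}{\nu_i-q/s}\psi(s)_{i-1}\bigr)_i$ is a unit multiple of $\psi(s/q)$. Likewise $R(s)\psi(s)\in B\psi(qs)$. Moreover*
$$L(qs)R(s)\psi(s)=g\,\psi(s),\qquad g=-h(s^{-1}+\eta s)\bigl(qs+\tfrac{\eta}{qs}\bigr)=-s^{-2}\bigl(1+\tfrac{qs^2}{h}\bigr)(1+qhs^2).\tag{20}$$

*Proof.* Write $\nu=\nu_i$, $\psi=\psi(s)$ and $D=(\nu-qs)(\nu-q/s)=\nu^2-q(s+s^{-1})\nu+q^2$.

**Step 1: formula (19).** Since $\nu_{i+1}=q^{-1}\nu$, (18) at $i+1$ reads $\psi_{i+1}=-h^{-1}q\theta^2\nu^2D^{-1}\psi_{i-1}$, and $D$ is a unit. Using (9),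
$$\begin{aligned}(X_3\psi)_i&=\theta\psi_{i-1}+\theta^{-1}(1+hq\nu^{-2})\psi_{i+1}=\theta\psi_{i-1}\frac{D-h^{-1}q\nu^2-q^2}{D}\\&=\theta\psi_{i-1}\,\nu\,\frac{(1-\eta)\nu-q(s+s^{-1})}{D},\end{aligned}$$
$$\begin{aligned}(X_2\psi)_i&=h^{-1}q^{1/2}\theta\nu\,\psi_{i-1}+\theta^{-1}(hq^{1/2}\nu^{-1}+q^{-1/2}\nu)\psi_{i+1}\\&=\theta\psi_{i-1}\frac{h^{-1}q^{1/2}\nu D-q^{3/2}\nu-h^{-1}q^{1/2}\nu^3}{D}=-\theta\psi_{i-1}\,q^{1/2}\nu\,\frac{\eta\nu(s+s^{-1})+q(1-\eta)}{D}.\end{aligned}$$
Hence
$$(L(s)\psi)_i=\theta\psi_{i-1}\,q^{1/2}\nu D^{-1}\bigl[-\eta\nu(s+s^{-1})-q(1-\eta)-s(1-\eta)\nu+q(s^2+1)\bigr].$$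
The bracket is $-(s+\eta/s)\nu+q(s^2+\eta)=-(s+\eta/s)(\nu-qs)$, which gives (19).

**Step 2: the vector in (19) is an eigenvector.** Let $\phi_i=\frac{\nu_i}{\nu_i-q/s}\psi_{i-1}$. With $\nu_{i-2}=q^2\nu$ and, in (18) at $i-1$, $\nu_{i-1}=q\nu$,
$$\frac{\phi_i}{\phi_{i-2}}=\frac{\nu-q^{-1}/s}{\nu-q/s}\cdot\frac{-h^{-1}q\theta^2\nu^2}{(\nu-s/q)(\nu-q^{-1}/s)}=\frac{-h^{-1}q\theta^2\nu^2}{(\nu-s/q)(\nu-q/s)},$$
which is (18) for $s/q$. As $\phi$ has unit coordinates, it is a unit multiple of $\psi(s/q)$. Since $\psi(s)=\psi(s^{-1})$, $R(s)\psi(s)=L(s^{-1})\psi(s^{-1})\in B\psi(s^{-1}/q)=B\psi(qs)$.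

**Step 3: formula (20).** By (19) for $s^{-1}$, $(R(s)\psi)_i=-q^{1/2}\theta(s^{-1}+\eta s)\frac{\nu}{\nu-qs}\psi_{i-1}$; this is a multiple of $\psi(qs)$, so (19) for $qs$ applies to it:
$$(L(qs)R(s)\psi)_i=q\theta^2(s^{-1}+\eta s)\bigl(qs+\tfrac\eta{qs}\bigr)\frac{\nu^2}{(\nu-s^{-1})(\nu-s)}\,\psi_{i-2},$$
and by (18) $\frac{\theta^2\nu^2}{(\nu-s)(\nu-s^{-1})}\psi_{i-2}=-hq^{-1}\psi_i$. The second form of $g$ follows from $\eta=q/h$. $\square$

In particular, over $\mathbb C$: $L(s)\psi(s)=0$ if and only if $s^2=-q/h$, and $R(s)\psi(s)=0$ if and only if $s^{-2}=-q/h$.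

**Two symmetries.** (i) The rotation $\rho:Z_1\to Z_2\to Z_3\to Z_1$ is an automorphism of $\mathcal Z_\omega$ with $X_3\to X_1\to X_2\to X_3$, fixing $H$. Pulling back by $\rho$ permutes the $V(\chi)$, keeps $h$, permutes $(x_1,x_2,x_3)$ cyclically, and preserves simplicity over $\mathcal S$ because $\rho$ preserves the image of $\mathcal S$. It also preserves $\mathcal Q$ and $\mathcal K$. In particular *the spectrum of $X_i$ determines $x_i$ for each $i$*.

(ii) The transposes $(Z^k)^T$ on $V(\chi)^*$ satisfy $(Z^k)^T(Z^l)^T=(Z^lZ^k)^T=q^{-\langle k,l\rangle/2}(Z^{k+l})^T$, and the $X_i$ are sums of Weyl monomials. So on $V(a,b,h)^*$ the $X_i^T$ act by the formulas (9) with $q$ replaced by $q^{-1}$ and the same $(a,b,h)$, hence the same $x_i$.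

## 7. Simplicity off $\mathcal Q\cup\mathcal K$

*Proof of Theorem 5, part 1.* By Proposition 1 it suffices to show that $V(\chi)$ is simple over $\mathcal S$ if $\chi\notin\mathcal Q\cup\mathcal K$. Let $\iota=\sqrt{-1}$.

**Case I: some $x_i\ne\pm2$. We use that $X_1$ has simple spectrum.** By (i) take $i=1$. Write $x_1=s_0^N+s_0^{-N}$; then $s_0^{2N}\ne1$. Two values $s,s'\in s_0q^{\mathbb Z}$ with $s'\neq s$ give the same eigenvalue only if $ss'=1$, which would force $s_0^{2N}=1$. So the $\psi_j=\psi(s_0q^j)$, $j\in\mathbb Z/N$, have distinct eigenvalues and form a basis. A nonzero proper submodule is spanned by the $\psi_j$ with $j\in I$, $\emptyset\ne I\subsetneq\mathbb Z/N$. There is $j\in I$ with $j-1\notin I$, and $L(s_0q^j)\psi_j\in\mathbb C\psi_{j-1}$ must vanish, so $(s_0q^j)^2=-q/h$ and $s_0^{2N}=-1/c$. There is $j'\in I$ with $j'+1\notin I$, so $R$ vanishes at $j'$ and $s_0^{-2N}=-1/c$, that is, $s_0^{2N}=-c$. Hence $c=\pm1$. If $c=-1$, then $s_0^{2N}=1$, excluded. So $c=1$, $s_0^{2N}=-1$, $x_1=0$. With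 $c=1$, $x_1=0$ says $a^2b^2+b^2+1=0$, so all $x_i=0$ by (a). As $\chi\notin\mathcal Q$, $h=1$. Take $s_0=\iota$ (allowed, since $\iota^N+\iota^{-N}=0$). Now $L$ vanishes only where $q^{2j}=q$, at $j_L=\frac{N+1}2$, and $R$ only where $q^{-2j}=q$, at $\frac{N-1}2=j_L-1$. From any $j\in I$, moving down by $L$ reaches everything down to $j_L$, and moving up by $R$ reaches everything up to $j_L-1$. So $I=\mathbb Z/N$, a contradiction.

**Case II: all $x_i=\pm2$. Here $X_1$ has too few eigenvectors, and duality fills the gap.** Let $x_1=2\sigma_1$. The relevant $s$ are $\sigma_1q^j$; let $\psi_j=\psi(\sigma_1q^j)=\psi_{-j}$. The eigenvalues $\sigma_1(q^j+q^{-j})$, $0\le j\le m_0:=\frac{N-1}2$, are distinct, so there are exactly $\frac{N+1}2$ eigenlines. As $\chi\notin\mathcal K$, either $c\ne-1$ or $h=-1$. *Claim: every nonzero submodule contains all $\psi_j$.* It contains an eigenvector of $X_1$, so some $\psi_j$. If $c\ne-1$, $L$ never vanishes, because $s^2=-q/h$ and $s^{2N}=1$ would force $c=-1$; so $L$ leads through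 all $\psi_j$. If $h=-1$, $L$ vanishes only where $q^{2j}=q$, at $j=\frac{N+1}2\equiv-m_0$. From $j\in[-m_0,m_0]$, $L$ leads down to $\psi_{-m_0}=\psi_{m_0}$, and then from $m_0$ down through all of $[-m_0,m_0]$. The claim follows.

So every nonzero submodule has dimension at least $\frac{N+1}2$. By (ii) the same holds for nonzero subspaces of $V(\chi)^*$ stable under the $X_i^T$, as the hypotheses do not involve $q$. If $W$ were a nonzero proper submodule, its annihilator $W^\perp\subset V(\chi)^*$ would be such a subspace, and $N=\dim W+\dim W^\perp\ge N+1$, a contradiction. $\square$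

## 8. Inside $\mathcal Q\cup\mathcal K$: two paths between eigenvectors, and constancy of $\pi$

*Proof of Theorem 5, part 2.* Let $\chi=(a,b,h)\in\mathcal Q\cup\mathcal K$ and $V(\chi)\cong V(\chi')$, $\chi'=(a',b',h')$.

**Step 1: recover the $x_i$ and $h$.** The spectra of the $X_i$ agree, so $x_i'=x_i$. Put $s_*=\iota$ for $\mathcal Q$ and $s_*=\sigma_1$ for $\mathcal K$. Then $s^N+s^{-N}=x_1$ for $s\in s_*q^{\mathbb Z}$. Since $-q/h\in s_*^2\mu_N$ and squaring is bijective on $\mu_N$, there is $s\in s_*q^{\mathbb Z}$ with $s^2=-q/h$, so that $L(s)\psi(s)=0$. The line spanned by $\psi(s)$ is the $(s+s^{-1})$‑eigenspace of $X_1$, on both modules, and $L(s)\in\mathcal S$ does not involve $h$. So the condition is preserved by isomorphisms; hence $s^2=-q/h'$ and $h'=h$. Write $h=q^k$ (case $\mathcal Q$) or $h=-q^k$ (case $\mathcal K$), $1\le k\le N-1$. In both cases, for $s=s_*q^j$, $L(s)\psi(s)=0$ only at $j=j_L:=\frac{1-k}2$ and $R(s)\psi(s)=0$ only at $j=-j_L=j_L+k-1$ (in $\mathbb Z/N$).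

**Step 2: the remaining invariant.** Start at $j_L-1$. Going down $N-k$ steps with $L$, or up $k$ steps with $R$, leads to the same eigenline, because $-(N-k)\equiv k$. Neither path meets a zero. The ratio of the two results is an invariant of the module; the question is whether it depends on $(a,b)$. Over $\mathbb C$ it will turn out to be a constant times $\frac{ab}{b-s^{-N}}$. For $\mathcal Q$ this is enough. For $\mathcal K$ it is not: there $s^{-N}=\sigma_1$ and (17) makes it $\sigma_3$, whatever the point. The remedy is to work to first order at $s$. Writing $\psi(s)=\psi^0+\epsilon\psi^1$ for $s=s_1(1+\epsilon)$, the eigenvector equation says $X_1\psi^1=(s_1+s_1^{-1})\psi^1+(s_1-s_1^{-1})\psi^0$, so we use generalized eigenvectors as well.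

Thus let $s=s_*q^{j_L-1}$, $B=\mathbb C$ in case $\mathcal Q$, and $s=\sigma_1q^{j_L-1}(1+\epsilon)$, $B=\mathbb C[\epsilon]/(\epsilon^2)$ in case $\mathcal K$. In the latter case $s^{\pm N}=\sigma_1(1\pm N\epsilon)$, so still $s^N+s^{-N}=2\sigma_1=x_1$. Put
$$\mathbf L=L(sq^{-(N-k-1)})\cdots L(sq^{-1})L(s),\qquad\mathbf R=R(sq^{k-1})\cdots R(qs)R(s).$$

**Step 3: compute both paths.** Iterate (19). After $n$ steps of $L$ the coordinate at $i$ is a constant times $\nu^n\prod_{t=0}^{n-1}(\nu-q^{n-2t}s^{-1})^{-1}\psi(s)_{i-n}$, with $\nu=\nu_i$. Indeed for $n=1$ this is (19); step $n$ multiplies by $\frac{\nu}{\nu-q^n/s}$ the previous result at $i-1$, where $\nu$ is replaced by $q\nu$ and $\frac{q\nu}{q\nu-q^{n-1-2t}/s}=\frac{\nu}{\nu-q^{n-2-2t}/s}$. For $R$ replace $s$ by $s^{-1}$. Hence, with $i-(N-k)\equiv i+k$,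
$$(\mathbf L\psi(s))_i=(-q^{1/2}\theta)^{N-k}\Lambda\,\frac{\nu^{N-k}}{\prod_{t=0}^{N-k-1}(\nu-q^{N-k-2t}s^{-1})}\,\psi(s)_{i+k},\tag{21}$$
$$(\mathbf R\psi(s))_i=(-q^{1/2}\theta)^{k}\,\Lambda'\,\frac{\nu^k}{\prod_{t=0}^{k-1}(\nu-q^{k-2t}s)}\,\psi(s)_{i-k},\tag{22}$$
with $\Lambda=\prod_{t=0}^{N-k-1}(sq^{-t}+\eta s^{-1}q^t)$ and $\Lambda'=\prod_{t=0}^{k-1}(s^{-1}q^{-t}+\eta sq^t)$. Both are units: modulo $\epsilon$, $L$ is applied at $j_L-1,\dots,j_L-(N-k)$, never at $j_L$, and $R$ at $j_L-1,\dots,j_L+k-2$, never at $j_L+k-1$. Next, (18) at the indices $i+k,i+k-2,\dots,i-k+2$, where $\nu_{i+r}=q^{-r}\nu$, gives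
$$\psi(s)_{i+k}=\prod_{t=0}^{k-1}\frac{-h^{-1}q\theta^2\nu^2}{(\nu-q^{k-2t}s)(\nu-q^{k-2t}s^{-1})}\;\psi(s)_{i-k}.\tag{23}$$
Insert (23) into (21) and divide by (22). The factors with $s$ cancel. The exponents $k-2t$ ($0\le t<k$) followed by $N-k-2t\equiv-k-2t$ ($0\le t<N-k$) run once through $\mathbb Z/N$ in steps of $-2$, so the factors with $s^{-1}$ multiply to $\nu^N-s^{-N}=b-s^{-N}$. The power of $\nu$ is $\nu^{(N-k)+2k-k}=\nu^N=b$. The constants combine by $(-1)^{N-2k}=-1$, $(q^{1/2})^{N-2k}q^k=1$, $\theta^{N-2k}\theta^{2k}=a$. Therefore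
$$\mathbf L\psi(s)=\kappa\,\mathbf R\psi(s),\qquad\kappa=\gamma\,\frac{ab}{b-s^{-N}},\qquad\gamma=-(-h)^{-k}\Lambda/\Lambda',\tag{24}$$
where $\gamma$ is a unit depending only on $s,h,q$.

**Step 4: conclude.** An isomorphism $V(\chi)\to V(\chi')$, extended to $B$, maps $\psi(s)$ to a multiple of the corresponding vector of $V(\chi')$, and the multiple is a unit since it is nonzero modulo $\epsilon$. Moreover $\mathbf L,\mathbf R\in\mathcal S\otimes B$, (24) holds for $\chi'$ with the same $s,h,\gamma$, and $\mathbf R\psi(s)$ has unit coordinates by (22). So $\kappa$ is an isomorphism invariant, and $\dfrac{ab}{b-s^{-N}}=\dfrac{a'b'}{b'-s^{-N}}$ in $B$.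

*Case $\mathcal Q$.* Let $\zeta=s^{-N}$, so $\zeta^2=-1$. By (a) both points satisfy $(ab)^2=-(b^2+1)=-(b-\zeta)(b+\zeta)$. So $w=ab/(b-\zeta)$ satisfies $w^2=-\frac{b+\zeta}{b-\zeta}$, which determines $b$; then $a=w(b-\zeta)/b$. So $\chi'=\chi$.

*Case $\mathcal K$.* Since $h'=h$ and $x_i'=x_i$, both points satisfy (17). With $s^{-N}=\sigma_1(1-N\epsilon)$,
$$\frac{ab}{b-\sigma_1+\sigma_1N\epsilon}=\sigma_3\Bigl(1-\frac{\sigma_1N\epsilon}{b-\sigma_1}\Bigr),$$
which determines $b$, and then $a$ by (17). So $\chi'=\chi$. $\square$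

*Proof of Theorem 5, part 3.* That the curves are infinite, and that $\mathcal K_{h,\sigma}=\emptyset$ if $\sigma_1\sigma_2\sigma_3=-1$, was seen in Section 5. In each case we exhibit a submodule whose matrices hardly depend on the point.

**The curves $\mathcal Q_h$, $h=q^k$.** Let $\psi_j=\psi(\iota q^j)$. As $\iota^{2N}=-1\neq1$, these have distinct $X_1$‑eigenvalues (Case I of Section 7) and form a basis of $V(\chi)$. Let $A$ be the span of $\psi_j$ for $j=j_L,j_L+1,\dots,j_L+k-1=-j_L$. For $s=\iota q^j$, $L(s)$ and $R(s)$ map $\psi_j$ into $\mathbb C\psi_{j-1}$ and $\mathbb C\psi_{j+1}$; $L$ kills the lower end of the chain and $R$ the upper end. Since $s^2\ne1$,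
$$X_3=\frac{R(s)-L(s)}{q^{1/2}(s-s^{-1})},\qquad X_2=L(s)+q^{1/2}sX_3,$$
so $A$ is stable under $X_1,X_2,X_3$, and is a submodule of dimension $k$. Rescale so that $R$ sends each basis vector of the chain to the next. By (20) the coefficients of $L$ are then the numbers $g$, which depend only on $h$ (and $s$). So the isomorphism class of $A$ depends only on $h$. $A$ is simple: a submodule is spanned by some of the $\psi_j$, and $L,R$ do not vanish inside the chain. The same argument applies to $V(\chi)/A$, with the chain $j_L+k,\dots,j_L+N-1$: at its ends $L$ and $R$ lead into $A$, that is, to $0$ in the quotient, and inside they do not vanish. So $V(\chi)/A$ is simple of dimension $N-k$ and depends only on $h$. By (1), $Z(\mathcal S)$ acts on $A$ through $\pi(\chi)$, so $\pi$ is constant on $\mathcal Q_h$.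

For $k=1$ we find the line of Theorem 4 again: $j_L=0$, $A=\mathbb C\psi(\iota)$, the eigenvalue of $X_1$ is $\iota+\iota^{-1}=0$, and $L(\iota)$, $R(\iota)$ kill $A$, so $X_2$ and $X_3$ do. This also settles the point left open in Section 4: on $\mathcal C$ the composition factors, and with them all traces of skein elements, do not depend on the point.

**The curves $\mathcal K_{h,\sigma}$, $h=-q^k$, $k$ even.** Let $m_0=\frac{N-1}2$ and $m=\frac{N+1-k}2\in[1,m_0]$, so $m\equiv j_L$. Put $\psi_j=\psi(\sigma_1q^j)$ and $A=\operatorname{span}(\psi_m,\dots,\psi_{m_0})$; the eigenvalues are distinct. $L$ kills $\psi_m$. At the other end the chain folds back: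
$$R(\sigma_1q^{m_0})\psi_{m_0}\in\mathbb C\psi_{m_0+1}=\mathbb C\psi_{-m_0}=\mathbb C\psi_{m_0}.$$
And $s^2=q^{2j}\ne1$ for $m\le j\le m_0$, so $X_2,X_3$ are combinations of $L(s),R(s)$ as before, and $A$ is a submodule. $R$ vanishes only at $-m\equiv N-m>m_0$, so nowhere on the chain, and we may rescale so that $R$ sends each basis vector to the next. Then by (20) all structure constants depend only on $h,\sigma$, except the scalar $r$ with $R(s)\psi_{m_0}=r\psi_{m_0}$, $s=\sigma_1q^{m_0}$. Here $qs=\sigma_1q^{-m_0}=s^{-1}$, so $L(qs)=R(s)$, and (20) gives $r^2=g$. Thus $r$ takes at most two values. So for $z\in Z(\mathcal S)$ the regular function $\chi\mapsto\pi(\chi)(z)$ takes at most two values on the connected curve $\mathcal K_{h,\sigma}\cong\mathbb C\setminus\{0,\sigma_1\}$, and is therefore constant.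

As an example, let $N=3$ and $k=2$, so $m=m_0=1$ and $A=\mathbb C\psi_1$ with $X_1=\sigma_1(q+q^{-1})=-\sigma_1$. With $s=\sigma_1q$, the equation $L(s)\psi_1=0$ gives $X_2=\sigma_1q^{3/2}X_3=\sigma_1X_3$ on $A$. By symmetry (i) the spectrum of $X_3$ is $\{2\sigma_3,-\sigma_3\}$. Since $q^{1/2}=q^2$, $r=\sigma_1X_3(1-q)$, while (20) gives $g=-q(1-q)(1-q^2)=-3q=(1-q)^2$. So $X_3^2=1$, hence $X_3=-\sigma_3$ and $X_2=-\sigma_1\sigma_3=-\sigma_2$: the line $A$ is the character $X_i\mapsto-\sigma_i$.

**The curves $\mathcal K_{h,\sigma}$, $k$ odd.** Apply the same argument to $V(\chi)^*$. By (ii) the $X_i^T$ act on it by the formulas with $q^{-1}$ and the same $a,b,h,x_i$, and $h=-q^k=-(q^{-1})^{N-k}$ with $N-k$ even, $2\le N-k\le N-1$. So $V(\chi)^*$ contains a subspace stable under the $X_i^T$ on which their matrices take at most two values as $\chi$ runs over $\mathcal K_{h,\sigma}$. A central $z\in\mathcal S$ is a noncommutative polynomial in the $X_i$; its transpose is the reversed polynomial in the $X_i^T$ and is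 the same scalar $\pi(\chi)(z)$. So again $\pi(\chi)(z)$ takes at most two values on a connected curve, and $\pi$ is constant on $\mathcal K_{h,\sigma}$. $\square$
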